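
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}

\title{Non-smooth bilinear square functions over disjoint intervals:\\ failure for all Lebesgue exponents}


\begin{abstract}
For an interval $I$ let $\pi_I(f,g)$ be the bilinear operator on $\mathbb R$ that restricts the frequency difference $\xi_2-\xi_1$ sharply to $I$. We show that there are no exponents $p,q,r$ for which the square function $\big(\sum_n|\pi_{I_n}(f,g)|^2\big)^{1/2}$ is bounded from $L^p\times L^q$ to $L^r$ uniformly over all sequences of disjoint intervals $(I_n)$. For arbitrarily large $N$, the counterexample uses functions supported in $[0,1]$ and bounded by $1$, and makes the square function at least $\sqrt{\log N}$ on a fixed interval. As a complement we show that, in the H\"older range, for dyadic intervals with at most $K$ different lengths a bound holds exactly when $p,q\ge2$, and that its constant grows like $\sqrt K$ if moreover $r\ge2$.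
\end{abstract}

\section{The question and the answer}

For a Schwartz function $f\in\mathbf S(\mathbb R)$ let $\widehat f(\xi)=\int_{\mathbb R}f(x)e^{-ix\xi}\,dx$. For an interval $[a,b]\subset\mathbb R$ and $f,g\in\mathbf S(\mathbb R)$ put
\[
\pi_{[a,b]}(f,g)(x)=\int_{\mathbb R^2}e^{ix(\xi_1+\xi_2)}\,\widehat f(\xi_1)\,\widehat g(\xi_2)\,\mathbf 1_{[a,b]}(\xi_2-\xi_1)\,d\xi_1\,d\xi_2 .
\]
If the indicator is dropped, the integral is $4\pi^2f(x)g(x)$. Thus $\pi_{[a,b]}$ keeps the part of the product $fg$ that comes from pairs of frequencies whose difference lies in $[a,b]$. A \emph{sequence of disjoint intervals} is a sequence $([a_n,b_n])_{n\in\mathbb Z}$ with $a_n<b_n\le a_{n+1}$ for all $n$; gaps are allowed. We write $\|\cdot\|_r$ for the (quasi-)norm of $L^r(\mathbb R)$.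

Bernicot \cite{Bernicot} asked for which exponents
\begin{equation}\label{eq:range}
1\le p,q\le\infty,\qquad 0<r<\infty,\qquad \frac1r=\frac1p+\frac1q
\end{equation}
there is a constant $c=c(p,q,r)$ such that
\begin{equation}\label{eq:question}
\Big\|\Big(\sum_{n\in\mathbb Z}\big|\pi_{[a_n,b_n]}(f,g)\big|^2\Big)^{1/2}\Big\|_r\le c\,\|f\|_p\,\|g\|_q
\end{equation}
for all $f,g\in\mathbf S(\mathbb R)$ and all sequences of disjoint intervals. The paper \cite{Bernicot} contains partial positive results, for special sequences of intervals.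

\paragraph{What one might guess.}
In the linear analogue, $\pi_If(x)=\int_I\widehat f(\xi)e^{ix\xi}\,d\xi$, Plancherel's theorem gives
\[
\Big\|\Big(\sum_n|\pi_{I_n}f|^2\Big)^{1/2}\Big\|_2^2=2\pi\sum_n\int_{I_n}|\widehat f|^2\le4\pi^2\|f\|_2^2
\]
for any disjoint intervals: lengths and positions play no role. In the bilinear problem, already the intervals $[2\pi n,2\pi(n+1)]$ force $p,q\ge2$, as one sees by letting $f$ or $g$ concentrate near a point (Section~\ref{sec:necessity}). For these intervals $p,q\ge2$ is also sufficient (Theorem~\ref{thm:dyadic} below with $K=1$, after a dilation). So one might guess that $p,q\ge2$ is the answer. It is not: there is no exponent triple at all for which \eqref{eq:question} holds.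

\paragraph{Results.}
For a family $\mathcal F$ of intervals with disjoint interiors put
\[
S_{\mathcal F}(f,g)=\Big(\sum_{I\in\mathcal F}|\pi_I(f,g)|^2\Big)^{1/2}.
\]
An interval is \emph{dyadic} if it has the form $[2^\nu n,2^\nu(n+1)]$ with $\nu,n\in\mathbb Z$.

\begin{theorem}\label{thm:main}
Let $N\ge32$ be a power of two. There are $f,g\in C_c^\infty(\mathbb R)$ supported in $[0,1]$ with $|f|,|g|\le1$, and a finite family $\mathcal F$ of dyadic intervals with disjoint interiors and lengths in $\{2,4,\dots,2N\}$, such that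
\begin{equation}\label{eq:mainlower}
S_{\mathcal F}(f,g)(x)\ge\sqrt{\log N}\qquad\text{for all }x\in[\tfrac14,\tfrac34].
\end{equation}
\end{theorem}

\begin{corollary}\label{cor:answer}
Inequality \eqref{eq:question} fails for every triple $(p,q,r)$ in the range \eqref{eq:range}: the set of admissible triples is empty. More generally, it fails for all $p,q,r\in(0,\infty]$, with no relation between them, and with $L^{r,\infty}$ in place of $L^r$. There is even one fixed sequence $([a_n,b_n])_{n\in\mathbb Z}$ of disjoint intervals such that, for each of these choices of exponents, no constant $c$ makes the inequality true for this sequence and all $f,g\in\mathbf S(\mathbb R)$.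
\end{corollary}

The family in Theorem~\ref{thm:main} uses at most $1+\log_2N$ different lengths. The second theorem says that, for dyadic families and $p,q\ge 2$, failure requires an unbounded number of lengths, and it measures the loss in terms of that number.

\begin{theorem}\label{thm:dyadic}
Let $p,q,r$ be as in \eqref{eq:range}. Let $C_K$ be the best constant in
\[
\|S_{\mathcal F}(f,g)\|_r\le C_K\|f\|_p\|g\|_q
\]
over all $f,g\in\mathbf S(\mathbb R)$ and all families $\mathcal F$ of dyadic intervals with disjoint interiors having at most $K$ different lengths. Then for each $K\ge1$, $C_K<\infty$ if and only if $p,q\ge2$. In that case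
\[
c\sqrt K\le C_K\le C\,K^{\max(1/2,1/r)},
\]
where $c,C>0$ depend only on $p,q$. In particular $C_K\simeq\sqrt K$ if $p,q\ge2$ and $r\ge2$.
\end{theorem}

So if $p<2$ or $q<2$, a single length already suffices for failure. We do not determine the exact growth of $C_K$ for $1\le r<2$, and we claim nothing about intervals of boundedly many lengths in non-dyadic positions when $p,q\ge2$. Theorem~\ref{thm:dyadic} is not used for Corollary~\ref{cor:answer}.

Section~\ref{sec:formula} rewrites $\pi_I(f,g)(x)$, for fixed $x$, as an integral of a one-variable Fourier transform, computes the square function of a lattice of intervals, and explains the idea of the counterexample. Section~\ref{sec:four} illustrates the mechanism in a case that can be done by hand. Section~\ref{sec:proof} proves Theorem~\ref{thm:main} and Corollary~\ref{cor:answer}, and Section~\ref{sec:dyadic} proves Theorem~\ref{thm:dyadic}.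

\section{Fixing the point $x$}\label{sec:formula}

\subsection{A formula for $\pi_I$}
For $f,g\in\mathbf S(\mathbb R)$ and fixed $x$ put
\[
\Phi_x(y)=f(x-y)\,g(x+y),
\]
a Schwartz function of $y$. Fourier inversion for $f$ and $g$ and the substitution $\xi_1=\xi$, $\xi_2=\xi+\eta$ give
\[
\Phi_x(y)=\frac1{4\pi^2}\int e^{iy\eta}\,m_x(\eta)\,d\eta,\qquad
m_x(\eta)=\int\widehat f(\xi)\,\widehat g(\xi+\eta)\,e^{ix(2\xi+\eta)}\,d\xi .
\]
Hence $\widehat{\Phi_x}=m_x/2\pi$. By definition $\pi_{[a,b]}(f,g)(x)=\int_a^bm_x(\eta)\,d\eta$, so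
\begin{equation}\label{eq:formula}
\pi_{[a,b]}(f,g)(x)=2\pi\int_a^b\widehat{\Phi_x}(\eta)\,d\eta=2\pi\int_{\mathbb R}\Phi_x(y)\,\frac{e^{-iay}-e^{-iby}}{iy}\,dy .
\end{equation}
At a fixed $x$ the square function is therefore an $\ell^2$ sum of integrals of $\widehat{\Phi_x}$ over disjoint intervals. These are integrals of $\widehat{\Phi_x}$, not $L^2$ norms, and the lengths of the intervals will matter.

\subsection{One lattice of intervals}

\begin{lemma}\label{lem:lattice}
Let $L>0$ and let $\Psi$ be a bounded measurable function supported in an interval of length at most $2\pi/L$. Then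
\[
\sum_{n\in\mathbb Z}\Big|\int_{nL}^{(n+1)L}\widehat\Psi(\eta)\,d\eta\Big|^2=2\pi\int_{\mathbb R}|\Psi(y)|^2\,w_L(y)\,dy,\qquad
w_L(y)=\frac{|1-e^{-iLy}|^2}{Ly^2}=\frac{4\sin^2(Ly/2)}{Ly^2}.
\]
If moreover $L|y|\le1$ on the support of $\Psi$, then the sum is at least $\frac{8L}\pi\int|\Psi|^2$.
\end{lemma}

\begin{proof}
Integrating $e^{-iy\eta}$ over $[nL,(n+1)L]$ gives
\[
\int_{nL}^{(n+1)L}\widehat\Psi=\int h(y)e^{-inLy}\,dy,\qquad h(y)=\Psi(y)\,\frac{1-e^{-iLy}}{iy}.
\]
The function $h$ is bounded and supported in one period of length $P=2\pi/L$, and $e^{-inLy}=e^{-2\pi iny/P}$. Parseval's identity for Fourier series, $\sum_n|\int he^{-2\pi iny/P}\,dy|^2=P\int|h|^2$, is the first claim. Since $\sin t\ge 2t/\pi$ for $0\le t\le\pi/2$, we have $w_L(y)\ge 4L/\pi^2$ when $0<L|y|\le1$; this gives the second claim.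
\end{proof}

\subsection{Why one length is harmless and many lengths are not}\label{sec:idea}
The substitution $t=Ly/2$ shows that $\int_{\mathbb R}w_L=2\int_{\mathbb R}\frac{\sin^2t}{t^2}\,dt=2\pi$, whatever $L$ is. So if $|f|,|g|\le1$ and $\Phi_x$ is supported in an interval of length at most $2\pi/L$, the square function of the lattice $\{[nL,(n+1)L]\}$ is bounded at $x$: by \eqref{eq:formula} and Lemma~\ref{lem:lattice} its square is at most $4\pi^2\cdot2\pi\cdot2\pi$. The weight $w_L$ has size about $L$ for $|y|\lesssim1/L$ and is at most $4/(Ly^2)$ beyond.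

Now suppose that we could choose $L$ depending on $y$. The best choice is $L\approx1/|y|$. It makes the weight comparable to $1/|y|$, and $\int_{1/N<|y|<1}\frac{dy}{|y|}=2\log N$ is unbounded. In other words, the part of $\Phi_x$ where $|y|\approx2^{-\nu}$ should be tested against intervals of length about $2^\nu$, for all $0\le\nu\le\log_2N$ at once.

The obstacle is that the intervals have to be disjoint, so that near a given frequency $\eta$ only one length is available. The different parts of $\Phi_x$ must therefore live in different frequency regions, and this must be arranged for all $x$ in an interval by means of two functions of one variable each. The device is to cut $[0,1]$ into $N$ cells of length $1/N$, to modulate $f$ on the $j$th cell by $e^{-iRjx}$ and $g$ on the $l$th cell by $e^{iRNlx}$, with $R$ very large. Where $x-y$ is in cell $j$ and $x+y$ is in cell $l$, the function $\Phi_x$ then oscillates in $y$ at frequency $R(Nl+j)$. The integers $Nl+j$, with $0\le l,j<N$, are pairwise different, because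 $l$ and $j$ are the digits in base $N$. So the $N^2$ pairs of cells occupy $N^2$ distant frequency windows. On such a pair, $2y$ differs from $(l-j)/N$ by less than $1/N$, so in each window we know which length to use.

\section{Four cells by hand}\label{sec:four}

This section is an illustration; nothing in it is used later. We take $N=4$, use sharp cutoffs $b_j=\mathbf 1_{[j/4,(j+1)/4)}$, $0\le j\le3$, and disregard the interaction between different windows. Let
\[
f(x)=\sum_{j=0}^3b_j(x)e^{-iRjx},\qquad g(x)=\sum_{l=0}^3b_l(x)e^{4iRlx}.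
\]
On the pair of cells $j$ (for $x-y$) and $l$ (for $x+y$) the frequency is $R(4l+j)$. In the window around this frequency use intervals of length $L$, where with $m=|l-j|$
\[
L=8\ (m=0),\qquad L=4\ (m=1),\qquad L=2\ (m=2,3).
\]
Figure~\ref{fig:cells} shows the pairs of cells. For fixed $x$ the point $(x-y,x+y)$ moves along a line of slope $-1$ as $y$ varies.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.45]
\foreach \c in {0,1,2,3} {\fill[gray!50] (\c,\c) rectangle (\c+1,\c+1);}
\foreach \c in {0,1,2} {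
  \fill[gray!22] (\c+1,\c) rectangle (\c+2,\c+1);
  \fill[gray!22] (\c,\c+1) rectangle (\c+1,\c+2);}
\draw (0,0) grid (4,4);
\draw[very thick] (0,3.5)--(3.5,0);
\fill (1.75,1.75) circle (0.05);
\foreach \j/\i/\n/\l in {0/0/0/8,1/0/1/4,2/0/2/2,3/0/3/2,
 0/1/4/4,1/1/5/8,2/1/6/4,3/1/7/2,
 0/2/8/2,1/2/9/4,2/2/10/8,3/2/11/4,
 0/3/12/2,1/3/13/2,2/3/14/4,3/3/15/8}
 {\node at (\j+0.5,\i+0.5) {\footnotesize $\n;\,\l$};}
\foreach \j in {0,1,2,3} {
  \node at (\j+0.5,-0.22) {\footnotesize $j=\j$};
  \node at (-0.35,\j+0.5) {\footnotesize $l=\j$};}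
\node at (2,-0.55) {\footnotesize $x-y$};
\node[rotate=90] at (-0.85,2) {\footnotesize $x+y$};
\end{tikzpicture}
\caption{The pairs of cells for $N=4$. The horizontal coordinate is $x-y$, the vertical one $x+y$, both running over $[0,1]$. In each square, the first number is $4l+j$ (the frequency of $\Phi_x$ divided by $R$), and the second is the length of the intervals used near that frequency. The length depends only on $m=|l-j|$, that is, on the approximate size of $|y|$; dark, light and white squares have $m=0$, $m=1$ and $m\ge2$. The line corresponds to $x=\frac7{16}$, the dot on it to $y=0$.}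
\label{fig:cells}
\end{figure}

Let $x=\frac7{16}$. Then $4(x\mp y)=\frac74\mp4y$. As $y$ increases from $0$, the pair $(j,l)$ is successively $(1,1)$, $(1,2)$, $(0,2)$, $(0,3)$; the changes occur at $y=\frac1{16},\frac3{16},\frac5{16}$, and $x-y$ leaves $[0,1]$ at $y=\frac7{16}$. For $y<0$ the roles of $l$ and $j$ are exchanged. If a pair $(j,l)$ is met for $y$ in a set of measure $\mu$ on which $L|y|\le1$, then by \eqref{eq:formula} and Lemma~\ref{lem:lattice} it contributes to $S(x)^2$ a main term of at least $4\pi^2\cdot\frac{8L}{\pi}\mu=32\pi L\mu$. In each line of the following list $L|y|\le1$ holds. The line gives the total for both signs of $y$, which for $m\ge1$ means the two pairs $(j,l)$ and $(l,j)$.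
\[
\begin{array}{c|c|c|c|c}
m&|y|&\mu&L&32\pi L\mu\\ \hline
0&(0,\tfrac1{16})&\tfrac18&8&32\pi\\[2pt]
1&(\tfrac1{16},\tfrac3{16})&\tfrac14&4&32\pi\\[2pt]
2&(\tfrac3{16},\tfrac5{16})&\tfrac14&2&16\pi\\[2pt]
3&(\tfrac5{16},\tfrac7{16})&\tfrac14&2&16\pi
\end{array}
\]
For each of the three lengths $8,4,2$ the bound is $32\pi$. This is the whole mechanism: every dyadic scale of $|y|$ contributes a comparable amount, as in $\int dy/|y|$. For general $N$ there are $1+\log_2N$ lengths.

Two things remain to be supplied. The functions have to be smooth, at the cost of a fixed fraction of the mass near the cell boundaries. And each window must be finite, disjoint from the others, and insensitive to the tails of the other pieces. This is where $R$ must be large.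

\section{The counterexample}\label{sec:proof}

\subsection{Construction}\label{sec:construction}
Let $N\ge32$ be a power of two. Fix $\eta_0\in C_c^\infty((0,1))$ with $0\le\eta_0\le1$ and $\eta_0=1$ on $[\frac18,\frac78]$. For $0\le j<N$ let $b_j(x)=\eta_0(Nx-j)$, which is supported in $(\frac jN,\frac{j+1}N)$. For a large power of two $R$, chosen at the end, put
\[
f(x)=\sum_{j=0}^{N-1}b_j(x)\,e^{-iRjx},\qquad g(x)=\sum_{l=0}^{N-1}b_l(x)\,e^{iRNlx}.
\]
The $b_j$ have disjoint supports, so $|f|,|g|\le1$, and both functions are supported in $[0,1]$.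

With $\Psi_{lj,x}(y)=b_j(x-y)\,b_l(x+y)$ we have
\[
\Phi_x(y)=\sum_{l,j}c_{lj}(x)\,\Psi_{lj,x}(y)\,e^{iyR(Nl+j)},\qquad c_{lj}(x)=e^{ixR(Nl-j)},
\]
and therefore
\begin{equation}\label{eq:Phihat}
\widehat{\Phi_x}(\eta)=\sum_{l,j}c_{lj}(x)\,\widehat{\Psi_{lj,x}}\big(\eta-R(Nl+j)\big),\qquad|c_{lj}(x)|=1.
\end{equation}
The numbers $Nl+j$ are exactly $0,1,\dots,N^2-1$, each occurring once. The functions $\Psi_{lj,x}$ do not depend on $R$, are supported in $|y|\le1$, and each of their $y$-derivatives is bounded uniformly in $x,l,j$. Bounding $|\widehat\Psi(\eta)|$ by $\|\Psi\|_1$ and by $|\eta|^{-2}\|\Psi''\|_1$, we find $A=A_N$, independent of $R$, with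
\begin{equation}\label{eq:decay}
|\widehat{\Psi_{lj,x}}(\eta)|\le A(1+|\eta|)^{-2}\qquad\text{for all }x,l,j,\eta .
\end{equation}

Next we choose the lengths. For $m=|l-j|$ let $L_{lj}$ be the power of two with
\[
\frac N{m+1}<L_{lj}\le\frac{2N}{m+1}.
\]
Since $0\le m\le N-1$, we have $L_{lj}\in\{2,4,\dots,2N\}$. Let $W\ge2N$ and $R\ge4W$ be powers of two, and let
\[
\mathcal F=\bigcup_{l,j}\Big\{R(Nl+j)+[nL_{lj},(n+1)L_{lj}]:\ n\in\mathbb Z,\ -W\le nL_{lj}<W\Big\}.
\]
Since $L_{lj}\le2N\le W\le R$ are powers of two, $L_{lj}$ divides both $W$ and $R$. So these intervals are dyadic, and those belonging to $(l,j)$ tile the window $R(Nl+j)+[-W,W]$. The centers of different windows are at least $R\ge4W$ apart, so the windows are disjoint. Hence the intervals of $\mathcal F$ have disjoint interiors.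

\subsection{The main term}\label{sec:mainterm}
Ignore for the moment both the truncation of the windows and the interaction between them. The square of the square function at $x$ is then
\[
\Sigma_x=4\pi^2\sum_{l,j}\sum_{n\in\mathbb Z}\Big|\int_{nL_{lj}}^{(n+1)L_{lj}}\widehat{\Psi_{lj,x}}\Big|^2 .
\]
If $\Psi_{lj,x}(y)\ne0$, then $x-y\in(\frac jN,\frac{j+1}N)$ and $x+y\in(\frac lN,\frac{l+1}N)$. Subtracting,
\begin{equation}\label{eq:ycell}
|2Ny-(l-j)|<1 .
\end{equation}
Hence $|y|\le\frac{m+1}{2N}$, so $L_{lj}|y|\le1$. Moreover $y$ is confined to an interval of length $\frac1N\le\frac{2\pi}{L_{lj}}$. Both parts of Lemma~\ref{lem:lattice} apply, and since $L_{lj}\ge\frac N{m+1}$,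
\[
4\pi^2\sum_{n\in\mathbb Z}\Big|\int_{nL_{lj}}^{(n+1)L_{lj}}\widehat{\Psi_{lj,x}}\Big|^2\ge 32\pi L_{lj}\int|\Psi_{lj,x}|^2\ge\frac{32\pi N}{m+1}\int|\Psi_{lj,x}(y)|^2\,dy .
\]
By \eqref{eq:ycell}, $m+1\le2N|y|+2$ on the support. We sum over $l,j$ and keep only $0\le y\le\frac14$:
\begin{equation}\label{eq:Sigma}
\Sigma_x\ge32\pi\int_0^{1/4}\frac N{2Ny+2}\,\sum_{l,j}|\Psi_{lj,x}(y)|^2\,dy .
\end{equation}

Let $x\in[\frac14,\frac34]$ and $y\in[0,\frac14]$. Then $x\pm y\in[0,1]$, and
\[
\sum_{l,j}|\Psi_{lj,x}(y)|^2=\Big(\sum_jb_j(x-y)^2\Big)\Big(\sum_lb_l(x+y)^2\Big)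
\]
equals $1$ whenever both $N(x-y)$ and $N(x+y)$ lie in $[\frac18,\frac78]$ modulo $1$. As $y$ runs through $[\frac kN,\frac{k+1}N]$, each of the two conditions fails on a set of measure $\frac1{4N}$, so both hold on a set of measure at least $\frac1{2N}$. On this interval $\frac N{2Ny+2}\ge\frac N{2(k+2)}$. Consequently
\begin{equation}\label{eq:log}
\Sigma_x\ge32\pi\sum_{k=0}^{N/4-1}\frac1{2N}\cdot\frac N{2(k+2)}=8\pi\sum_{k=0}^{N/4-1}\frac1{k+2}\ge8\pi\int_2^{N/4+2}\frac{dt}t=8\pi\log\Big(1+\frac N8\Big).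
\end{equation}

\subsection{The errors}
The parameters are fixed in the order $N$ (hence $A$), then $W$, then $R$. All bounds below are uniform in $x$.

\emph{Truncation.} Since $L_{lj}$ divides $W$, an interval $[nL_{lj},(n+1)L_{lj}]$ that is not inside $[-W,W]$ lies in $\{|\eta|\ge W\}$. By Cauchy--Schwarz, $|\int_I\widehat\Psi|^2\le|I|\int_I|\widehat\Psi|^2$. With $|I|\le2N$ and \eqref{eq:decay}, the part of $\Sigma_x$ coming from such intervals is at most
\[
N^2\cdot4\pi^2\cdot2N\int_{|\eta|>W}A^2|\eta|^{-4}\,d\eta\le8\pi^2N^3A^2W^{-3}.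
\]
Fix $W$ so large that this is at most $1$.

\emph{Cross terms.} On the window of $(l,j)$ write, using \eqref{eq:Phihat},
\[
\widehat{\Phi_x}(\eta)=c_{lj}(x)\,\widehat{\Psi_{lj,x}}\big(\eta-R(Nl+j)\big)+E_x(\eta).
\]
On this window $|\eta-R(Nl'+j')|\ge R-W\ge R/2$ for all $(l',j')\ne(l,j)$. By \eqref{eq:decay}, $|E_x|\le N^2\cdot A(R/2)^{-2}=4N^2AR^{-2}$. Over each window $\sum|I|^2\le2N\sum|I|=2N\cdot2W$. Hence
\[
4\pi^2\sum_{I\in\mathcal F}\Big|\int_IE_x\Big|^2\le N^2\cdot4\pi^2\cdot2N\cdot2W\cdot\big(4N^2AR^{-2}\big)^2,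
\]
which is at most $1$ if $R$ is large enough. Fix such an $R$.

\begin{proof}[Conclusion of the proof of Theorem~\ref{thm:main}]
Let $x\in[\frac14,\frac34]$. By \eqref{eq:formula}, each number $\pi_I(f,g)(x)$, $I\in\mathcal F$, is the sum of a main part and the error $2\pi\int_IE_x$. The main parts have squared $\ell^2(\mathcal F)$ norm at least $\Sigma_x-1$, and the errors have $\ell^2(\mathcal F)$ norm at most $1$. The triangle inequality in $\ell^2(\mathcal F)$ and $\sqrt{\Sigma_x-1}\ge\sqrt{\Sigma_x}-1$ (note that $\Sigma_x\ge1$ by \eqref{eq:log}) give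
\[
S_{\mathcal F}(f,g)(x)\ge\sqrt{\Sigma_x-1}-1\ge\sqrt{8\pi\log(1+N/8)}-2 .
\]
For $N\ge32$ we have $\log(1+\frac N8)\ge\log N-3\log2\ge\frac25\log N$, because $\log N\ge5\log2$. Since $8\pi\cdot\frac25>(3.1)^2$, the right side is at least $3.1\sqrt{\log N}-2$. This is at least $\sqrt{\log N}$, because $\sqrt{\log N}\ge\sqrt{\log32}>1.8$.
\end{proof}

\subsection{Consequences}
\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Take $f,g,\mathcal F$ from Theorem~\ref{thm:main}. List the finite family $\mathcal F$ in increasing order and complete it to a sequence $([a_n,b_n])_{n\in\mathbb Z}$ of disjoint intervals by adding unit intervals on the far left and on the far right. This can only increase the square function. Since $f,g$ are bounded by $1$ and supported in $[0,1]$, we have $\|f\|_p,\|g\|_q\le1$ for all $p,q\in(0,\infty]$. By \eqref{eq:mainlower} the $L^r$ and the $L^{r,\infty}$ quasi-norms of the square function are at least $2^{-1/r}\sqrt{\log N}$ for every $r\in(0,\infty]$, where $L^{\infty,\infty}=L^\infty$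 and $2^{-1/\infty}=1$. Let $N\to\infty$. No relation between $p,q,r$ was used.

To obtain one sequence for all exponents, note that $\widehat{e^{iM\cdot}g}(\xi)=\widehat g(\xi-M)$, so by definition
\[
\pi_{I+M}(f,e^{iM\cdot}g)(x)=e^{iMx}\,\pi_I(f,g)(x)\qquad(M\in\mathbb R).
\]
For $N=32,64,128,\dots$ let $f_N,g_N,\mathcal F_N$ be as in Theorem~\ref{thm:main}. Translate the families $\mathcal F_N$ by suitable numbers $M_N$ so that they lie in $(0,\infty)$, each to the right of the preceding ones, and add the intervals $[-n-1,-n]$, $n\ge0$. All lengths are at least $1$, so only finitely many of these intervals meet a given bounded set, and together they form one sequence of disjoint intervals indexed by $\mathbb Z$. Its square function, applied to $(f_N,e^{iM_N\cdot}g_N)$, is at least $S_{\mathcal F_N}(f_N,g_N)$ at every point, and $|e^{iM_N\cdot}g_N|=|g_N|$. Again \eqref{eq:mainlower} excludes all the estimates.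
\end{proof}

\section{Dyadic families with few lengths}\label{sec:dyadic}

Throughout this section \eqref{eq:range} is assumed, and $C$ denotes constants depending only on $p,q$, which may change from line to line. The plan is to reduce one length to the lattice $\{[2\pi n,2\pi(n+1)]\}$, to express the square function of that lattice by a discrete bilinear Hilbert transform, and to bound the latter by the theorem of Lacey and Thiele. Several lengths are then added up.

\subsection{Reduction to one lattice}
Put $f_\lambda=f(\lambda\,\cdot)$, $g_\lambda=g(\lambda\,\cdot)$ for $\lambda>0$. Substituting $\lambda y$ for $y$ in \eqref{eq:formula}, where $dy/y$ is invariant, gives $\pi_{\lambda I}(f_\lambda,g_\lambda)(x)=\pi_I(f,g)(\lambda x)$. Because $\frac1r=\frac1p+\frac1q$, both sides of our inequality scale in the same way, so the best constant for the lattice $\{L[n,n+1]:n\in\mathbb Z\}$ does not depend on $L>0$. Call it $C_*$. Dyadic intervals of one length $2^\nu$ all belong to the lattice with $L=2^\nu$, so $C_1\le C_*$.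 This is the only use of the word ``dyadic'' in the upper bound. Conversely, the lattice with $L=2^\nu$ is itself a dyadic family with one length. Hence $C_1=C_*$.

We study $C_*$ with $L=2\pi$ and write
\[
S(x)^2=\sum_{n\in\mathbb Z}\big|\pi_{[2\pi n,2\pi(n+1)]}(f,g)(x)\big|^2 .
\]
By \eqref{eq:formula}, $\pi_{[2\pi n,2\pi(n+1)]}(f,g)(x)=2\pi\int h(y)e^{-2\pi iny}\,dy$ with the Schwartz function $h(y)=\Phi_x(y)\frac{1-e^{-2\pi iy}}{iy}$. The integral $\int h(y)e^{-2\pi iny}\,dy$ is the $n$th Fourier coefficient of the $1$-periodic function $\sum_kh(\cdot+k)$. Parseval's identity yields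
\begin{equation}\label{eq:period}
S(x)^2=4\pi^2\int_0^1\Big|\sum_{k\in\mathbb Z}\Phi_x(y+k)\,\frac{1-e^{-2\pi iy}}{y+k}\Big|^2dy .
\end{equation}

\subsection{Necessity of $p,q\ge2$, and the lower bound}\label{sec:necessity}
Let $0\ne\varphi\in C_c^\infty((0,1))$, let $0<\delta<\frac14$ and $f=\varphi(\cdot/\delta)$, and let $g\in C_c^\infty(\mathbb R)$ with $g=1$ on $[0,2]$. For $x\in[\frac14,\frac12]$ the function $\Phi_x$ is supported in $(x-\delta,x)\subset(0,\frac12)$, where $g(x+y)=1$. So only $k=0$ contributes in \eqref{eq:period}, and there $|1-e^{-2\pi iy}|/y=2\sin(\pi y)/y\ge4$. Hence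
\[
S(x)^2\ge64\pi^2\int|f(x-y)|^2\,dy=64\pi^2\,\delta\,\|\varphi\|_2^2\qquad(\tfrac14\le x\le\tfrac12).
\]
Thus $\|S\|_r\ge c\,\delta^{1/2}$, while $\|f\|_p\|g\|_q=c'\delta^{1/p}$, with $c,c'>0$ independent of $\delta$. Letting $\delta\to0$, we see that $C_*<\infty$ forces $p\ge2$. Since $\pi_{[a,b]}(f,g)=\pi_{[-b,-a]}(g,f)$ and the lattice is symmetric, it also forces $q\ge2$. As $C_K\ge C_1=C_*$, this gives the necessity for every $K$. The computation also shows that $C_1>0$.

For the lower bound in Theorem~\ref{thm:dyadic} let $K\ge6$ and take $N=2^{K-1}\ge32$ in Theorem~\ref{thm:main}. The lengths lie in $\{2,4,\dots,2^K\}$, so there are at most $K$ of them. Since $\|f\|_p,\|g\|_q\le1$, it follows that $C_K\ge2^{-1/r}\sqrt{(K-1)\log2}$. For $K\le5$ use $C_K\ge C_1>0$. Hence $C_K\ge c\sqrt K$ for all $K$.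

\subsection{A discrete bilinear Hilbert transform}
From now on $p,q\ge2$. Then $\frac1r\le1$, so $1\le r<\infty$, and Minkowski's inequality is available in $L^r$.

For $k\ne0$ the factor $\frac1{y+k}$ in \eqref{eq:period} is, up to errors treated below, $\frac1k$. So the main part of $S(x)$ is governed, for each $y$, by a sum $\sum_{k\neq0}\Phi_x(y+k)/k$, that is, by the operator
\[
D(a,b)(m)=\sum_{k\ne0}\frac{a(m-k)\,b(m+k)}k\qquad(m\in\mathbb Z)
\]
acting on samples of $f$ and $g$. We derive its boundedness from the theorem of Lacey and Thiele \cite{LaceyThiele}: the bilinear Hilbert transform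
\[
H(f,g)(x)=\mathrm{p.v.}\!\int f(x-y)\,g(x+y)\,\frac{dy}y
\]
satisfies $\|H(f,g)\|_r\le C\|f\|_p\|g\|_q$ for $f,g\in\mathbf S(\mathbb R)$, $1<p,q\le\infty$, $\frac23<r<\infty$, $\frac1r=\frac1p+\frac1q$.

\begin{lemma}\label{lem:discrete}
Let $p,q\ge2$. Then $\|D(a,b)\|_{\ell^r}\le C\|a\|_{\ell^p}\|b\|_{\ell^q}$ for all rapidly decreasing sequences $a,b$ on $\mathbb Z$.
\end{lemma}

\begin{proof}
If $a$ and $b$ are truncated to $\{|n|\le M\}$, the values of $D$ converge pointwise as $M\to\infty$; by Fatou's lemma we may assume that $a,b$ are finitely supported. Let $0\le\theta\in C_c^\infty((0,\frac14))$, $\theta\not\equiv0$, and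
\[
F=\sum_na(n)\,\theta(\cdot-n),\qquad G=\sum_nb(n)\,\theta(\cdot-n).
\]
We evaluate $H(F,G)$ at $x=m+s$ with $m\in\mathbb Z$, $s\in(0,\frac14)$. Suppose that $x-y\in n_1+(0,\frac14)$ and $x+y\in n_2+(0,\frac14)$. Adding, $2m+2s\in n_1+n_2+(0,\frac12)$. Since $2s\in(0,\frac12)$, the integer $2m-n_1-n_2$ lies in $(-\frac12,\frac12)$, so $n_1+n_2=2m$. Hence $n_1=m-k$ and $n_2=m+k$ for some $k\in\mathbb Z$, and $y=k+t$ with $|t|<\frac14$. Therefore
\[
H(F,G)(m+s)=\sum_ka(m-k)\,b(m+k)\ \mathrm{p.v.}\!\int\theta(s-t)\,\theta(s+t)\,\frac{dt}{k+t}.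
\]
The term $k=0$ vanishes because $t\mapsto\theta(s-t)\theta(s+t)$ is even. For $k\ne0$ and $|t|<\frac14$ we have $|\frac1{k+t}-\frac1k|=\frac{|t|}{|k||k+t|}\le\frac1{3k^2}$. So the integral is $\frac{w(s)}k+O(k^{-2})$, uniformly in $s$, with $w(s)=\int\theta(s-t)\theta(s+t)\,dt\ge0$. The function $w$ is continuous, and $\int_0^{1/4}w(s)\,ds=\frac12(\int\theta)^2>0$. Taking norms in $L^r(ds)$ on $(0,\frac14)$ and in $\ell^r(m)$, we get
\[
\|w\|_{L^r(0,\frac14)}\|D(a,b)\|_{\ell^r}\le\|H(F,G)\|_r+C\sum_{k\ne0}k^{-2}\,\|a(\cdot-k)\,b(\cdot+k)\|_{\ell^r}.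
\]
The first term is at most $C\|F\|_p\|G\|_q\le C\|a\|_{\ell^p}\|b\|_{\ell^q}$ by the Lacey--Thiele theorem. The second has the same bound by H\"older's inequality.
\end{proof}

\subsection{Splitting the square function of the lattice}
For $0<y<1$ and $k\in\mathbb Z$ we have
\begin{equation}\label{eq:kernel}
\Big|\frac{1-e^{-2\pi iy}}{y+k}-\mathbf 1_{k\ne0}\,\frac{1-e^{-2\pi iy}}k\Big|\le\frac C{1+k^2},
\end{equation}
where for $k=0$ the second term is understood to be $0$. Indeed, for $k\ge1$ and for $k\le-2$ we have $|y+k|\ge|k|/2$, so $|\frac1{y+k}-\frac1k|=\frac y{|k||y+k|}\le\frac2{k^2}$. For $k=0$ and $k=-1$ the first fraction is bounded by $2\pi$, because $|1-e^{-2\pi iy}|\le2\pi\min(y,1-y)$; for $k=-1$ the second is at most $2$. By \eqref{eq:period}, \eqref{eq:kernel} and Minkowski's inequality in $L^2(0,1)$,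
\begin{equation}\label{eq:split}
S(x)\le C\,\mathrm I(x)+C\,\mathrm{II}(x),
\end{equation}
where
\[
\mathrm I(x)=\Big(\int_0^1\Big|\sum_{k\ne0}\frac{\Phi_x(y+k)}k\Big|^2dy\Big)^{1/2},\qquad
\mathrm{II}(x)=\sum_{k\in\mathbb Z}\frac1{1+k^2}\Big(\int_k^{k+1}|\Phi_x(y)|^2\,dy\Big)^{1/2}.
\]

\begin{lemma}\label{lem:II}
If $p,q\ge2$, then $\|\mathrm{II}\|_r\le C\|f\|_p\|g\|_q$.
\end{lemma}

\begin{proof}
By Minkowski's inequality in $L^r$ it suffices to bound $\big\|(\int_k^{k+1}|\Phi_x|^2dy)^{1/2}\big\|_{L^r(dx)}$ uniformly in $k$. Replacing $f,g$ by $f(\cdot-k),g(\cdot+k)$, we may take $k=0$. Let $\rho=\max(r,2)$. Since $p,q\ge2$ by hypothesis and $p,q\ge r$ by \eqref{eq:range}, we have $p,q\ge\rho$. Jensen's inequality, first in $y\in[0,1]$ and then in $x\in[m,m+1]$, gives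
\[
\int_m^{m+1}\Big(\int_0^1|\Phi_x|^2dy\Big)^{r/2}dx\le\Big(\int_m^{m+1}\!\!\int_0^1|f(x-y)|^\rho\,|g(x+y)|^\rho\,dy\,dx\Big)^{r/\rho}.
\]
In the variables $u=x-y\in[m-1,m+1]$ and $v=x+y\in[m,m+2]$, with $du\,dv=2\,dx\,dy$, the double integral is at most $\int_{m-1}^{m+1}|f|^\rho\int_m^{m+2}|g|^\rho$. By H\"older's inequality on intervals of length $2$, the right side is at most
\[
C\,\|f\|^r_{L^p[m-1,m+1]}\,\|g\|^r_{L^q[m,m+2]} .
\]
Now sum over $m\in\mathbb Z$ and use H\"older's inequality for sums with $\frac rp+\frac rq=1$ (with a supremum if $p$ or $q$ is infinite). The intervals $[m-1,m+1]$ cover each point at most twice, up to a null set, and so do the intervals $[m,m+2]$. Hence the sum is at most $C\|f\|_p^r\|g\|_q^r$.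
\end{proof}

\subsection{The main part $\mathrm I$}
For $u,v\in\mathbb R$ let $f_u(m)=f(m+u)$ and $g_v(m)=g(m+v)$, which are rapidly decreasing sequences in $m\in\mathbb Z$. If $x=m+s$ with $m\in\mathbb Z$, $s\in[0,1)$, then $\Phi_x(y+k)=f_{s-y}(m-k)\,g_{s+y}(m+k)$, so
\begin{equation}\label{eq:I}
\|\mathrm I\|_r^r=\sum_{m\in\mathbb Z}\int_0^1\Big(\int_0^1\big|D(f_{s-y},g_{s+y})(m)\big|^2dy\Big)^{r/2}ds .
\end{equation}
The map $(s,y)\mapsto(u,v)=(s-y,s+y)$ sends $[0,1]^2$ into $[-1,1]\times[0,2]$ and has Jacobian $2$. Moreover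
\begin{equation}\label{eq:fiber}
\int_{-1}^1\|f_u\|_{\ell^p}^p\,du=2\|f\|_p^p,\qquad\int_0^2\|g_v\|_{\ell^q}^q\,dv=2\|g\|_q^q
\end{equation}
for finite exponents; for $p=\infty$ use $\|f_u\|_{\ell^\infty}\le\|f\|_\infty$, and likewise for $g$.

\begin{proposition}\label{prop:I}
If $p,q\ge2$, then $\|\mathrm I\|_r\le C\|f\|_p\|g\|_q$. Consequently $C_1=C_*<\infty$.
\end{proposition}

\begin{proof}
\emph{Case $r\ge2$.} By Jensen's inequality the inner integral in \eqref{eq:I} to the power $r/2$ is at most $\int_0^1|D(f_{s-y},g_{s+y})(m)|^r\,dy$. Changing variables and using Lemma~\ref{lem:discrete},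
\[
\|\mathrm I\|_r^r\le\int_{-1}^1\int_0^2\|D(f_u,g_v)\|_{\ell^r}^r\,dv\,du\le C\int_{-1}^1\|f_u\|_{\ell^p}^r\,du\int_0^2\|g_v\|_{\ell^q}^r\,dv\le C\|f\|_p^r\|g\|_q^r .
\]
The last step is H\"older's inequality (here $p,q\ge r$) and \eqref{eq:fiber}.

\emph{Case $1\le r<2$.} Now the $L^2$ norm in $y$ cannot be replaced by an $L^r$ norm, since Jensen's inequality goes the wrong way. Instead we use a bound for $D$ acting on Hilbert-space-valued sequences, obtained by random signs. Note that $p,q<\infty$, since $q=\infty$ would give $p=r<2$, and likewise for $p=\infty$. By Jensen's inequality in $s$ and the change of variables,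
\begin{equation}\label{eq:double}
\|\mathrm I\|_r^r\le\sum_m\Big(\int_{-1}^1\int_0^2|D(f_u,g_v)(m)|^2\,dv\,du\Big)^{r/2}.
\end{equation}
Let $(e_j)_{j\ge1}$ and $(e_l')_{l\ge1}$ be orthonormal bases of $L^2(-1,1)$ and $L^2(0,2)$. Put
\[
a_j(m)=\int_{-1}^1f_u(m)\,\overline{e_j(u)}\,du,\qquad b_l(m)=\int_0^2g_v(m)\,\overline{e'_l(v)}\,dv .
\]
These sequences are rapidly decreasing in $m$. The series defining $D(f_u,g_v)(m)$ converges uniformly in $(u,v)\in[-1,1]\times[0,2]$, so its coefficient with respect to $e_j\otimes e_l'$ is $D(a_j,b_l)(m)$. By Parseval's identity the double integral in \eqref{eq:double} equals $\sum_{j,l}|D(a_j,b_l)(m)|^2$.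

Recall Khintchine's inequality: for independent random signs $\varepsilon_j$ and $0<s<\infty$, $\big(\mathbb E|\sum_j\varepsilon_jz_j|^s\big)^{1/s}$ is comparable to $(\sum_j|z_j|^2)^{1/2}$ for all finite sequences of complex numbers, with constants depending only on $s$. We need the lower bound for double sums. Let $\varepsilon_j,\varepsilon'_l$ be independent random signs and $z_{jl}$ finitely many complex numbers, and write $\mathbb E,\mathbb E'$ for the respective expectations. Put $X_j=\sum_l\varepsilon_l'z_{jl}$. Then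
\begin{align*}
\mathbb E'\,\mathbb E\Big|\sum_{j,l}\varepsilon_j\varepsilon'_lz_{jl}\Big|^r
&\ge c\,\mathbb E'\Big(\sum_j|X_j|^2\Big)^{r/2}
=c\,\mathbb E'\big\|(|X_j|^r)_j\big\|_{\ell^{2/r}}\\
&\ge c\,\big\|(\mathbb E'|X_j|^r)_j\big\|_{\ell^{2/r}}
\ge c\Big(\sum_{j,l}|z_{jl}|^2\Big)^{r/2},
\end{align*}
where $c>0$ may change from one inequality to the next. The first and last inequalities are Khintchine's; the middle one is the triangle inequality in $\ell^{2/r}$, valid because $r\le2$.

Apply this with $z_{jl}=D(a_j,b_l)(m)$, $j,l\le J$, sum over $m$, and use the bilinearity of $D$, Lemma~\ref{lem:discrete} and independence: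
\begin{align*}
\sum_m\Big(\sum_{j,l\le J}|D(a_j,b_l)(m)|^2\Big)^{r/2}
&\le C\,\mathbb E\,\mathbb E'\Big\|D\Big(\sum_{j\le J}\varepsilon_ja_j,\ \sum_{l\le J}\varepsilon'_lb_l\Big)\Big\|_{\ell^r}^r\\
&\le C\,\mathbb E\Big\|\sum_{j\le J}\varepsilon_ja_j\Big\|_{\ell^p}^r\ \mathbb E'\Big\|\sum_{l\le J}\varepsilon'_lb_l\Big\|_{\ell^q}^r .
\end{align*}
Since $r\le p<\infty$, Jensen's inequality and Khintchine's inequality with exponent $p$ at each $m$ give
\[
\mathbb E\Big\|\sum_{j\le J}\varepsilon_ja_j\Big\|_{\ell^p}^r\le\Big(\sum_m\mathbb E\Big|\sum_{j\le J}\varepsilon_ja_j(m)\Big|^p\Big)^{r/p}\le C\Big(\sum_m\Big(\sum_j|a_j(m)|^2\Big)^{p/2}\Big)^{r/p}.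
\]
Finally, by Parseval's identity and because $p\ge2$,
\[
\sum_j|a_j(m)|^2=\int_{-1}^1|f_u(m)|^2\,du\le C\Big(\int_{-1}^1|f_u(m)|^p\,du\Big)^{2/p}.
\]
Together with \eqref{eq:fiber} this bounds the first expectation by $C\|f\|_p^r$. The second is bounded by $C\|g\|_q^r$ in the same way, since $2\le q<\infty$ and $r\le q$. These bounds do not depend on $J$. Letting $J\to\infty$, we conclude from \eqref{eq:double} and monotone convergence that $\|\mathrm I\|_r\le C\|f\|_p\|g\|_q$.

In both cases the last claim follows from \eqref{eq:split}, Lemma~\ref{lem:II}, and Minkowski's inequality in $L^r$.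
\end{proof}

\subsection{Several lengths}
\begin{proof}[End of the proof of Theorem~\ref{thm:dyadic}]
The necessity of $p,q\ge2$ and the lower bound were proved in Section~\ref{sec:necessity}. For the upper bound let $p,q\ge2$, and split a family $\mathcal F$ with at most $K$ different lengths into subfamilies $\mathcal F_1,\dots,\mathcal F_K$, some possibly empty, each of one length. Each $\mathcal F_\kappa$ is part of one lattice, so $\|S_{\mathcal F_\kappa}(f,g)\|_r\le C_*\|f\|_p\|g\|_q$ with $C_*<\infty$ by Proposition~\ref{prop:I}. Moreover $S_{\mathcal F}^2=\sum_\kappa S_{\mathcal F_\kappa}^2$.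

If $r\ge2$, the triangle inequality in $L^{r/2}$ gives
\[
\|S_{\mathcal F}\|_r^2=\Big\|\sum_\kappa S_{\mathcal F_\kappa}^2\Big\|_{r/2}\le\sum_\kappa\|S_{\mathcal F_\kappa}\|_r^2,
\]
hence $C_K\le C_*K^{1/2}$. If $1\le r<2$, then $S_{\mathcal F}^r=\big(\sum_\kappa S_{\mathcal F_\kappa}^2\big)^{r/2}\le\sum_\kappa S_{\mathcal F_\kappa}^r$, hence $C_K\le C_*K^{1/r}$. In both cases $C_K\le C_*K^{\max(1/2,1/r)}$. For $r\ge2$ this matches the lower bound $c\sqrt K$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bernicot}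
Frederic Bernicot, \emph{Lp estimates for non smooth bilinear Littlewood-Paley square functions on R}, arXiv:0811.2854 (2008).

\bibitem{LaceyThiele}
Lacey and Thiele, \emph{On Calder\'on's conjecture}, Ann. of Math. 149 (1999).
\end{thebibliography}

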